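# A product of squarefree Veronese ideals whose quotient has the larger Stanley depth

## Stanley spaces, Stanley decompositions, Stanley depth

Throughout, $K$ is a field and $S=K[x_1,\dots,x_n]$, with its $\mathbb Z^n$-grading: a monomial $x_1^{a_1}\cdots x_n^{a_n}$ has degree $(a_1,\dots,a_n)$.

**Definition (Stanley space).** Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module, $u\in M$ homogeneous, and $Z\subseteq\{x_1,\dots,x_n\}$. Write $uK[Z]$ for the $K$-subspace of $M$ generated by all $uw$, with $w$ a monomial in $K[Z]$. If $uK[Z]$ is a free $K[Z]$-module, it is called a Stanley space of dimension $|Z|$.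

*Example.* Let $M=K[x,y]/(xy)$. Then $1\cdot K[x]$ and $y\,K[y]$ are Stanley spaces of dimension $1$. But $xK[x,y]$ is not a Stanley space, since $x\cdot y=0$ in $M$.

**Definition (Stanley decomposition, Stanley depth).** A Stanley decomposition of $M$ is a presentation of the vector space $M$ as a finite direct sum of Stanley spaces
$$\mathcal D:\quad M=\bigoplus_i u_iK[Z_i].$$
Put $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and let $\operatorname{sdepth}(M)$ be the maximum of $\operatorname{sdepth}(\mathcal D)$ over all Stanley decompositions $\mathcal D$ of $M$.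

*Example.* $K[x,y]/(xy)=K[x]\oplus yK[y]$, so its Stanley depth is at least $1$. It is exactly $1$: a Stanley space $uK[x,y]$ of dimension $2$ would contain $u\cdot xy=0$, against freeness.

*Example.* Let $I=(x,y)\subset K[x,y]$. Then $I=xK[x,y]\oplus yK[y]$ shows $\operatorname{sdepth}(I)\ge 1$. It is not $2$. If every $Z_i$ were $\{x,y\}$, then the summand containing $x$ would have $u_i=x$ up to a scalar, since $1\notin I$, and the summand containing $y$ would likewise be $yK[x,y]$; both contain $xy$, so the sum is not direct.

We only need $M=I$ or $M=S/I$ for a monomial ideal $I$, that is, an ideal generated by monomials. Each graded component of such an $M$ has dimension at most one and is spanned by a monomial (or its class). So a homogeneous $u\ne0$ is a nonzero scalar times a monomial, and a Stanley space $uK[Z]$ is spanned by the monomials of $M$ (up to scalars) of the form $uw$. In a Stanley decomposition every summand is a graded subspace, so we may use: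

> (1) In a Stanley decomposition of $I$ or of $S/I$, each monomial of the module lies in exactly one summand.

**Definition (squarefree Veronese ideal).** For a finite set $X$ of variables and $e\ge0$, the squarefree Veronese ideal of degree $e$ in $X$ is generated by all products of $e$ distinct elements of $X$.

*Example.* For $X=\{x,y,z\}$ and $e=2$ it is $(xy,xz,yz)$.

## Herzog's inequality $\operatorname{sdepth}(I)\ge\operatorname{sdepth}(S/I)$

Let $I\subset S$ be a monomial ideal, nonzero and proper. Both $I$ and $S/I$ have a Stanley depth. Is the ideal always at least as good as the quotient? The conjecture of Herzog, taken here from Zahid Iqbal, Muhammad Ishaq, "Depth and Stanley depth of the edge ideals of the powers of paths and cycles", arXiv:1710.05996 (2017), says yes: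
$$\operatorname{sdepth}(I)\ \ge\ \operatorname{sdepth}(S/I).\tag{2}$$

Let us try small cases. First, $\operatorname{sdepth}(S/I)\le n-1$ always: a Stanley space $uK[x_1,\dots,x_n]$ in $S/I$ would contain $u$ times a monomial of $I$, which is $0$.

*Principal ideals.* If $I=(u)$, then $I=uK[x_1,\dots,x_n]$ has Stanley depth $n$, and (2) holds. This includes the case $n=1$.

*Two variables.* Here $\operatorname{sdepth}(S/I)\le1$, so it suffices that $\operatorname{sdepth}(I)\ge1$. For each $b\ge0$ the monomials $x^ay^b$ in $I$ are those with $a\ge a_b$, where $a_b\in\mathbb N\cup\{\infty\}$. The sequence $a_b$ is nonincreasing, and it is eventually a finite constant $a$, say from $b_0$ on. Hence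
$$I=x^{a}y^{b_0}K[x,y]\ \oplus\bigoplus_{b<b_0,\ a_b<\infty}x^{a_b}y^bK[x],$$
and all dimensions are at least $1$. So (2) holds for $n\le2$.

The general answer is no, and the failure can be made as large as we like.

**Theorem.** For every integer $N\ge1$ there are a finite set $V$, with a partition into blocks $V=V_1\sqcup\dots\sqcup V_r$, and, for every field $K$, a squarefree monomial ideal $0\ne I\subsetneq S=K[x_a:a\in V]$ such that, with $n=|V|$,
$$\operatorname{sdepth}(I)=n-r,\qquad \operatorname{sdepth}(S/I)\ge n-r+N.$$
Explicitly, $I=\prod_{i=1}^rI_i$, where $I_i$ is generated by the monomials $\prod_{a\in V_i\setminus\{h\}}x_a$ $(h\in V_i)$. So $I$ is a product of squarefree Veronese ideals in disjoint sets of variables, generated in the single degree $n-r$.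

The case $N=1$ disproves (2) over every field. Letting $N$ vary shows that $\operatorname{sdepth}(S/I)-\operatorname{sdepth}(I)$ is unbounded above: no inequality $\operatorname{sdepth}(I)\ge\operatorname{sdepth}(S/I)-c$ with a constant $c$ holds, even for products of squarefree Veronese ideals in disjoint sets of variables.

## From the ideal to the complex of partial transversals

The aim of this section is to turn both Stanley depths into questions about finite families of sets.

**Definition (faces).** Let $V=V_1\sqcup\dots\sqcup V_r$ with all blocks nonempty and at least one of size $\ge2$. Let $\Gamma$ be the family of all $H\subseteq V$ with at most one element in each block. Its members are the *faces*, and $J:=2^V\setminus\Gamma$ is the family of *non-faces*. Let $f_k$ be the number of faces of size $k$; the maximal faces have size $r$.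

For $Q\subseteq V$ put $x_Q=\prod_{a\in Q}x_a$, and define
$$I=(x_{V\setminus H}:H\in\Gamma).$$

*Example.* For one block $V=\{a,b,c\}$ we have $\Gamma=\{\emptyset,\{a\},\{b\},\{c\}\}$, and $I=(x_bx_c,\,x_ax_c,\,x_ax_b)$. The non-faces are the sets of size $\ge2$.

**Lemma 1.** $I$ is the product $\prod I_i$ of the Theorem, $0\ne I\ne S$, and for every monomial $u$:
$$u\in I\iff V\setminus\operatorname{supp}u\in\Gamma.$$

**Proof.** If $H\subseteq H'$ then $x_{V\setminus H'}$ divides $x_{V\setminus H}$. Every face lies in a face of size $r$, so $I$ is generated by the $x_{V\setminus H}$ with $|H|=r$. Such an $H$ is a choice of one $h_i\in V_i$ for each $i$, and $x_{V\setminus H}=\prod_i\prod_{a\in V_i\setminus\{h_i\}}x_a$; these are the products of generators of the $I_i$. The generators are squarefree, so $u\in I$ iff $x_Q\in I$ with $Q=\operatorname{supp}u$. And $x_Q\in I$ iff $V\setminus H\subseteq Q$ for some $H\in\Gamma$, i.e. $V\setminus Q\subseteq H$ for some $H\in\Gamma$, i.e. $V\setminus Q\in\Gamma$, because $\Gamma$ is closed under subsets. Clearly $I\ne0$. Finally $1\notin I$, since $V\notin\Gamma$. $\square$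

**Definition ($k$-good family).** For $A\subseteq B\subseteq X$ put $[A,B]=\{H:A\subseteq H\subseteq B\}$. A family $\mathcal H\subseteq2^X$ ($X$ finite) is *$k$-good* if it is a disjoint union of intervals $[A,B]$ with $|A|\le k$.

*Example.* The sets of size $\ge2$ in $\{a,b,c\}$ form a $2$-good family: $[\{a,b\},\{a,b,c\}]\sqcup[\{a,c\},\{a,c\}]\sqcup[\{b,c\},\{b,c\}]$.

**Lemma 2.** Let $n=|V|$.

(A) If $J$ is $k$-good, then $\operatorname{sdepth}(S/I)\ge n-k$.

(B) If $f_{r-1}<f_r$, then $\operatorname{sdepth}(I)\le n-r$.

(C) $\operatorname{sdepth}(I)\ge n-r$.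

**Proof of (A).** We convert each interval into a Stanley space. Let $J=\bigsqcup_i[A_i,B_i]$ with $|A_i|\le k$. A monomial $u$ lies in $x_{V\setminus B_i}K[x_a:a\in V\setminus A_i]$ iff $V\setminus B_i\subseteq\operatorname{supp}u\subseteq V\setminus A_i$, that is, iff $V\setminus\operatorname{supp}u\in[A_i,B_i]$. By Lemma 1 the monomials $u\notin I$, whose classes form a basis of $S/I$, are exactly those with $V\setminus\operatorname{supp}u\in J$. So each of them lies in exactly one of these spaces, and
$$S/I=\bigoplus_ix_{V\setminus B_i}K[x_a:a\in V\setminus A_i].$$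
Each summand is free, because distinct monomials in it are distinct basis elements of $S/I$. The dimensions are $n-|A_i|\ge n-k$.

(In the one-block example this reads $S/I=K[x_c]\oplus x_bK[x_b]\oplus x_aK[x_a]$.)

**Proof of (B).** We show that a better decomposition would inject maximal faces into faces of size $r-1$. Suppose $I=\bigoplus_iu_iK[Z_i]$ with all $|Z_i|\ge n-r+1$. Each $u_i$ is a nonzero scalar times a monomial of $I$. Let $H$ be a face of size $r$ and $u_H=x_{V\setminus H}$. By (1), $u_H$ lies in exactly one summand, of index $i(H)$. Up to a scalar, $u_{i(H)}$ is a monomial of $I$ dividing $u_H$. A proper divisor of $u_H$ is some $x_Q$ with $|V\setminus Q|>r$, so $V\setminus Q$ is not a face and $x_Q\notin I$. Hence $u_{i(H)}=u_H$ up to a scalar; in particular $H\mapsto i(H)$ is injective. Since $|Z_{i(H)}|\ge n-r+1>|V\setminus H|$, there is $y=y(H)\in H$ with $x_y\in Z_{i(H)}$. Then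
$$u_Hx_y=x_{V\setminus(H\setminus\{y\})}\in u_{i(H)}K[Z_{i(H)}].$$
Summands for different $H$ meet in $0$, so the sets $H\setminus\{y(H)\}$ are distinct for distinct $H$. They are faces of size $r-1$. So $f_r\le f_{r-1}$, a contradiction.

**Proof of (C).** Group the monomials of $I$ by support: $I=\bigoplus_{x_Q\in I}x_QK[x_a:a\in Q]$. If $x_Q\in I$, then $V\setminus Q$ is a face, so $|Q|\ge n-r$. $\square$

If the blocks have sizes $p_1,\dots,p_r$, then $f_r=\prod p_i$ and $f_{r-1}=\sum_i\prod_{j\ne i}p_j$, so
$$\frac{f_{r-1}}{f_r}=\sum_{i=1}^r\frac1{p_i}.\tag{3}$$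
So $f_{r-1}<f_r$ means that the blocks are large compared with their number.

*Few blocks.* A Stanley space $uK[Z]$ in $S/I$ with $|Z|\ge n-1$ cannot exist: the complement of $Z$ has at most one element, so it is a face $H$, and $u\,x_{V\setminus H}=0$ in $S/I$. Hence $\operatorname{sdepth}(S/I)\le n-2$. With (C), inequality (2) holds for these ideals whenever $r\le2$; a counterexample of this shape needs at least three blocks.

By Lemma 2, the Theorem follows once we find blocks such that
$$\sum_i\frac1{p_i}<1\qquad\text{and}\qquad J\text{ is }(r-N)\text{-good}.\tag{4}$$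

## Rules for $k$-good families

For families on disjoint ground sets put $\mathcal H_1\otimes\mathcal H_2=\{H_1\cup H_2:H_1\in\mathcal H_1,H_2\in\mathcal H_2\}$, and similarly for more factors.

**Lemma 3.**

(a) $k$-good implies $k'$-good for $k'\ge k$. A disjoint union of $k$-good families is $k$-good. A family whose members all have size $\le k$ is $k$-good. The family $2^X$ is $0$-good.

(b) If $\mathcal H_i$ is $k_i$-good $(i=1,2)$, then $\mathcal H_1\otimes\mathcal H_2$ is $(k_1+k_2)$-good.

(c) $\{H\subseteq X:|H|\ge2\}$ is $2$-good.

(d) If $|X|=s\ge3$, the family of proper subsets of $X$ is $(s-2)$-good.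

**Proof.** (a) The third claim uses one-element intervals $[H,H]$, the fourth $2^X=[\emptyset,X]$; the rest is immediate.

(b) We have $[A_1,B_1]\otimes[A_2,B_2]=[A_1\cup A_2,B_1\cup B_2]$. These products are disjoint for different pairs of intervals, since a set determines its traces on the two ground sets.

(c) Order $X$ and use the intervals $[\{x,y\},\{x,y\}\cup\{z:z>y\}]$ for $x<y$. A set $H$ with $|H|\ge2$ lies in exactly one of them, the one where $x,y$ are its two smallest elements.

(d) Let $X=\{a_1,\dots,a_s\}$, indices mod $s$. Take the two-element intervals $[X\setminus\{a_i,a_{i+1}\},\,X\setminus\{a_i\}]$. They are disjoint: the tops are distinct, and the bottoms are distinct because the pairs $\{i,i+1\}$ are distinct for $s\ge3$. Bottoms have size $s-2$ and every subset of size $s-1$ is covered. All remaining proper subsets have size $\le s-2$; take them as one-element intervals. $\square$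

*Example for (d).* For $s=3$: $[\{a_3\},\{a_2,a_3\}]$, $[\{a_1\},\{a_1,a_3\}]$, $[\{a_2\},\{a_1,a_2\}]$ and $\{\emptyset\}$. For $s=2$ the statement would fail: one interval starting at $\emptyset$ cannot consist of $\emptyset,\{a\},\{b\}$.

## Sorting by the first doubled block, and the obstruction from faces

A natural way to cut up $J$ is to order the blocks and to look at the first block that contains at least two elements of $H$.

**Lemma 4.** For any $r$ blocks, $\Gamma$ is $r$-good and $J$ is $(r+1)$-good.

**Proof.** Faces have size $\le r$. For the non-faces,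
$$J=\bigsqcup_{i=1}^{r}\{\text{faces in }V_1\cup\dots\cup V_{i-1}\}\otimes\{H\subseteq V_i:|H|\ge2\}\otimes2^{V_{i+1}\cup\dots\cup V_r}.$$
The $i$-th piece is $((i-1)+2+0)$-good by Lemma 3, and $i+1\le r+1$. $\square$

This gives only $\operatorname{sdepth}(S/I)\ge n-r-1$, whereas (4) asks for $r-N$: we have to save $N+1$. The expensive factor is "faces in the earlier blocks". One would like to show that the faces on some group of $q$ blocks form a family that is $k$-good with $k<q$. Here the plan meets a wall.

**Lemma 5.** Let $\Gamma'$ be the complex of faces on $q\ge1$ blocks, with $f'_{q-1}<f'_q$. Then $\Gamma'$ is not $(q-1)$-good.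

**Proof.** Suppose $\Gamma'$ is a disjoint union of intervals with bottoms of size $\le q-1$. A face $H$ of size $q$ lies in some $[A,B]$, and $B=H$ because $B$ is a face containing $H$. So different $H$ lie in different intervals. Since $|A|\le q-1$, the interval $[A,H]$ contains some face of size $q-1$. Thus $f'_q\le f'_{q-1}$, a contradiction. $\square$

By (3), if $\sum1/p_i<1$ over all blocks, then the same holds for every group of blocks. So the very condition that makes $\operatorname{sdepth}(I)$ small forbids any saving on the faces of any group of blocks.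

The way out is that Lemma 5 concerns $\Gamma'$ alone, while our family $J$ has many non-faces. We may replace $\Gamma'$ by a larger family $E\supseteq\Gamma'$, in which one face of size $q-1$ can be the bottom of an interval that contains several faces of size $q$ (and then necessarily some non-faces). The next lemma says what such an $E$ must satisfy.

**Lemma 6.** Let the $r=q+\ell$ blocks be split into $q$ blocks with union $U$ and $\ell\ge1$ blocks with union $\Lambda$, and let $\Gamma_U,\Gamma_\Lambda$ be the corresponding families of faces. Let $\Gamma_U\subseteq E\subseteq2^U$. If $E$ is $\alpha$-good and $E\setminus\Gamma_U$ is $\beta$-good, then $J$ is $k$-good with $k=\max(\alpha+\ell+1,\ \beta+\ell,\ |U|)$.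

**Proof.** Put $J_\Lambda=2^\Lambda\setminus\Gamma_\Lambda$. A set $H\subseteq V$ is a face iff $H\cap U\in\Gamma_U$ and $H\cap\Lambda\in\Gamma_\Lambda$. Sort the non-faces by whether $H\cap U\in E$ and, if so, whether $H\cap\Lambda\in J_\Lambda$:
$$J=E\otimes J_\Lambda\ \sqcup\ (E\setminus\Gamma_U)\otimes\Gamma_\Lambda\ \sqcup\ (2^U\setminus E)\otimes2^\Lambda.$$
By Lemma 4, $J_\Lambda$ is $(\ell+1)$-good and $\Gamma_\Lambda$ is $\ell$-good; $2^U\setminus E$ is $|U|$-good by one-element intervals, and $2^\Lambda$ is $0$-good. Apply Lemma 3(b). $\square$

The third piece costs $|U|$ whatever $E$ is, and we can make this harmless by taking $\ell=|U|$, since then $|U|=\ell\le r-N$ as soon as $q\ge N$. So (4) reduces to: find $q$ blocks with $\sum1/p_i<1$ on $U$ and a family $E\supseteq\Gamma_U$ such that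
$$E\text{ is }(q-N-1)\text{-good},\qquad E\setminus\Gamma_U\text{ is }(q-N)\text{-good}.\tag{5}$$
(The blocks of $\Lambda$ can be huge, so they hardly affect the sum.) We first build a group of $w$ blocks with an $E$ that saves just $1$, and then take several disjoint copies.

## Main cells: a checksum attaches each maximal face to a ridge

**Parameters.** Given $N\ge1$ let
$$m=N+1,\quad s=t=N+2\ (\ge3),\quad d=st+1,\quad G=(\mathbb Z/d)^s,\quad w=|G|=d^s.$$
Write $g=(g^1,\dots,g^s)$ for $g\in G$. Since $d^s=st\,d^{s-1}+d^{s-1}$,
$$s\,t\,d^{s-1}\le d^s-1=w-1.\tag{6}$$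

Let $W=\{(g,\gamma,\varepsilon):g,\gamma\in G,\ \varepsilon\in\mathbb Z/t\}$, with blocks (called *parts*) $W_g=\{g\}\times G\times\mathbb Z/t$ for $g\in G$. There are $w$ parts, each of size $wt$. In an element $(g,\gamma,\varepsilon)$ call $\gamma$ the *label* and $\varepsilon$ the *color*. Let $\Gamma_W$ be the family of faces; its maximal faces have size $w$.

**Definition (ridge, base).** A *ridge* is a face $R$ of size $w-1$. It misses exactly one part $W_j$ and has one element $(g,\gamma_R(g),\varepsilon_R(g))$ in each $W_g$, $g\ne j$. Put
$$\lambda(R)=j-\sum_{g\ne j}\gamma_R(g)\in G,\qquad B(R)=\{(j,\lambda(R),\varepsilon):\varepsilon\in\mathbb Z/t\}\subseteq W_j,$$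
and call $B(R)$ the *base* of $R$. So $\lambda(R)$ is the label that, put into the missing part, makes the sum of all labels equal to $j$. The interval $[R,R\cup B(R)]$ is the *main cell* of $R$.

*Example.* These definitions make sense for any finite abelian group $G$. Take $G=\mathbb Z/2$, $t=3$: two parts with $6$ elements each, $12$ ridges (the single elements), $36$ maximal faces. The ridge $\{(1,\gamma,\varepsilon)\}$ misses $W_0$ and has base $\{(0,\gamma,*)\}$; the ridge $\{(0,\gamma,\varepsilon)\}$ misses $W_1$ and has base $\{(1,1+\gamma,*)\}$. A maximal face with label sum $0$ is attached to its element in $W_1$, one with label sum $1$ to its element in $W_0$. Each ridge receives $3$ maximal faces, and $12\cdot3=36$.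

**Lemma 7.** The main cells are pairwise disjoint and contain all faces of size $w-1$ and $w$.

**Proof.** *Containment.* A ridge lies in its own cell. Let $\tau$ be a face of size $w$ with labels $\gamma(g)$. Put $j=\sum_g\gamma(g)$ and $R=\tau\setminus W_j$. Then $\lambda(R)=j-\sum_{g\ne j}\gamma(g)=\gamma(j)$, so the element of $\tau$ in $W_j$ lies in $B(R)$ and $\tau\in[R,R\cup B(R)]$.

*Disjointness.* Let $\tau=R\cup\sigma$ with $\sigma\subseteq B(R)$, where $R$ misses $W_j$. We recover $R$ from $\tau$.

* If $\sigma=\emptyset$, then $\tau$ has an empty part, and $R=\tau$.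
* If $|\sigma|=1$, then $\tau$ is a face of size $w$, its label in $W_j$ is $\lambda(R)$, and so the sum of its labels is $j$. Thus $j$, and hence $R=\tau\setminus W_j$, is determined.
* If $|\sigma|\ge2$, then $W_j$ is the unique part with at least two elements of $\tau$, and $R=\tau\setminus W_j$.

Which case holds can be read off from $\tau$. $\square$

Suppose now that we stop here and let $E$ consist of $\Gamma_W$ and all main cells. Then $E$ is $(w-1)$-good: main cells have bottoms of size $w-1$, and all other members are faces of size $\le w-2$. The wall of Lemma 5 is passed. But the second condition in (5) fails badly. The set $E\setminus\Gamma_W$ consists of the sets $R\cup\sigma$ with $\sigma\subseteq B(R)$, $|\sigma|\ge2$; its smallest members have size $w+1$, so every interval partition has a bottom of size at least $w+1$. We must enlarge $E$ once more, adding smaller non-faces below the sets $R\cup\sigma$, without losing the $(w-1)$-goodness of $E$.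

## Erasing elements of a ridge so that they can be recovered

The natural smaller non-faces are obtained by erasing some elements of $R$ from $R\cup\sigma$. For disjointness, the erased elements must be recoverable from what is left. Erasing at positions fixed in advance (depending only on $j$) does not work: two ridges that differ only in the color at an erased position have the same base, and after the erasure they give the same sets.

The key idea is that the *position* of an empty part can carry information. What survives an erasure is the set $\sigma$, hence $\lambda(R)$, i.e. the sum of all labels: $s$ coordinates in $\mathbb Z/d$. We erase at up to $s$ positions. The $i$-th position is chosen so that it announces a checksum for the color and for all coordinates of the label *except the $i$-th*; the missing $i$-th coordinate is then found from the $i$-th coordinate of the total label sum. So each of the $s$ erasures uses its own coordinate of the total.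

**Definition (drop positions).** For each $j\in G$ fix pairwise disjoint sets $L_{j,1},\dots,L_{j,s}\subseteq G\setminus\{j\}$ with $|L_{j,i}|=t\,d^{s-1}$, which is possible by (6), and bijections
$$\varphi_{j,i}:\mathbb Z/t\times(\mathbb Z/d)^{s-1}\to L_{j,i}.$$
For a ridge $R$ missing $W_j$ put
$$\xi_i(R)=\sum_{g\in L_{j,i}}\varepsilon_R(g)\in\mathbb Z/t,\qquad\nu_i(R)=\sum_{g\in L_{j,i}}\gamma_R(g)\in G,$$
$$a_i(R)=\varphi_{j,i}\big(\xi_i(R),(\nu_i(R)^h)_{h\ne i}\big)\in L_{j,i},\qquad\Delta(R)=\{a_1(R),\dots,a_s(R)\}.$$
Since the $L_{j,i}$ are disjoint, $\Delta(R)$ has exactly $s$ elements, all different from $j$, and $\Delta(R)\cap L_{j,i}=\{a_i(R)\}$. For $T\subseteq\Delta(R)$ let $R_T=R\setminus\bigcup_{g\in T}W_g$, that is, $R$ with its elements at the positions in $T$ erased.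

*Example.* For $N=1$ we have $s=t=3$, $d=10$, $w=1000$: labels are triples of digits, colors lie in $\mathbb Z/3$, each $L_{j,i}$ has $300$ positions, and $900\le999$. Suppose only position $a_1(R)\in L_{j,1}$ is erased. That this part is empty tells us the color sum over $L_{j,1}$ and the second and third digits of the label sum over $L_{j,1}$. The other $299$ elements over $L_{j,1}$ are visible, so we recover the color and the second and third digits of the label erased. The first digit follows from the total label sum, since all other labels are visible.

**Lemma 8 (recovery).** Let $R,R'$ be ridges, $T\subseteq\Delta(R)$, $T'\subseteq\Delta(R')$, $\sigma\subseteq B(R)$, $\sigma'\subseteq B(R')$ with $|\sigma|,|\sigma'|\ge2$. If $R_T\cup\sigma=R'_{T'}\cup\sigma'$, then $R=R'$, $T=T'$ and $\sigma=\sigma'$.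

**Proof.** **Step 1: recover $j$, $\sigma$, $\lambda$ and $T$.** Let $\tau$ be the common set. The only part with at least two elements of $\tau$ is the part $W_j$ missed by $R$, and likewise it is the part missed by $R'$. So both miss the same $W_j$, and $\sigma=\tau\cap W_j=\sigma'$. As $\sigma\ne\emptyset$ lies in $B(R)$ and in $B(R')$, we get $\lambda(R)=\lambda(R')$. The indices $g\ne j$ with $\tau\cap W_g=\emptyset$ form $T$, and also $T'$; so $T=T'$. At all positions $g\ne j$ outside $T$, the ridges $R$ and $R'$ agree.

**Step 2: recover everything at an erased position but one coordinate.** Let $\theta=\{i:T\cap L_{j,i}\ne\emptyset\}$. For $i\in\theta$, since $T$ lies in both $\Delta(R)$ and $\Delta(R')$, we have $T\cap L_{j,i}=\{a_i(R)\}=\{a_i(R')\}$. Write $a_i$ for this position; then $T=\{a_i:i\in\theta\}$. As $\varphi_{j,i}$ is injective, $\xi_i(R)=\xi_i(R')$ and $\nu_i(R)^h=\nu_i(R')^h$ for all $h\ne i$. On $L_{j,i}$ the ridges differ at most at $a_i$. Subtracting the contributions of the other positions of $L_{j,i}$, we see that $R$ and $R'$ have the same color at $a_i$, and the same $h$-th coordinate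 of the label at $a_i$ for every $h\ne i$.

**Step 3: recover the last coordinate from the total.** Fix $h\in\{1,\dots,s\}$. By Steps 1 and 2, the $h$-th coordinates of the labels of $R$ and $R'$ agree at all $g\ne j$, except possibly at $g=a_h$ if $h\in\theta$. The sum $\sum_{g\ne j}\gamma(g)=j-\lambda$ is the same for $R$ and $R'$. So the $h$-th coordinates agree at $a_h$ too. This holds for all $h$, hence $R=R'$. $\square$

## The family $E_W$ saves one

Define
$$Y_W=\{R_T\cup\sigma:\ R\text{ a ridge},\ T\subseteq\Delta(R),\ \sigma\subseteq B(R),\ |\sigma|\ge2\},\qquad E_W=\Gamma_W\sqcup Y_W.$$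
The union is disjoint: members of $Y_W$ are non-faces because $|\sigma|\ge2$.

**Lemma 9.** (i) $Y_W=E_W\setminus\Gamma_W$ is $(w+1-s)$-good. (ii) $E_W$ is $(w-1)$-good.

**Proof of (i).** All $T$ are allowed, so each ridge contributes a full cube. The sets $R_T$, $T\subseteq\Delta(R)$, are the sets $R_{\Delta(R)}\cup C$ with $C\subseteq R\setminus R_{\Delta(R)}$, where $R\setminus R_{\Delta(R)}$ has $s$ elements. By Lemma 8, $Y_W$ is the disjoint union over all ridges $R$ of
$$\{R_{\Delta(R)}\}\otimes2^{R\setminus R_{\Delta(R)}}\otimes\{\sigma\subseteq B(R):|\sigma|\ge2\}.$$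
The three factors are $(w-1-s)$-, $0$- and $2$-good by Lemma 3(a), (c). So each piece is $(w+1-s)$-good.

**Proof of (ii).** Here the sets with $T=\emptyset$ are used up by the main cells, and we must treat $T\ne\emptyset$ separately. Let

* $E^1$ be the set of faces of size $\le w-2$,
* $E^2$ be the union of the main cells $[R,R\cup B(R)]$,
* $E^3$ be the set of all $R_T\cup\sigma$ with $\emptyset\ne T\subseteq\Delta(R)$, $\sigma\subseteq B(R)$, $|\sigma|\ge2$.

*Their union is $E_W$.* A member $R\cup\sigma$ of a main cell is a face if $|\sigma|\le1$ and lies in $Y_W$ (with $T=\emptyset$) if $|\sigma|\ge2$; so all three families lie in $E_W$. Conversely, faces lie in $E^1$ or, by Lemma 7, in $E^2$; members of $Y_W$ lie in $E^2$ if $T=\emptyset$ and in $E^3$ otherwise.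

*They are disjoint.* Members of $E^2$ have size $\ge w-1$, so $E^1\cap E^2=\emptyset$. Members of $E^3$ are non-faces, so $E^1\cap E^3=\emptyset$. A member of $E^3$ has an empty part and also a part with at least two elements. A member $R\cup\sigma$ of a main cell with an empty part has $\sigma=\emptyset$, so it is a ridge and has no part with two elements. Hence $E^2\cap E^3=\emptyset$.

*Each is $(w-1)$-good.* $E^1$ is $(w-2)$-good by sizes. $E^2$ is, by Lemma 7, a disjoint union of intervals with bottoms of size $w-1$. For $E^3$: the condition $T\ne\emptyset$ means that $R_T=R_{\Delta(R)}\cup C$ with $C$ a *proper* subset of the $s$-set $R\setminus R_{\Delta(R)}$. By Lemma 8, $E^3$ is the disjoint union over $R$ of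
$$\{R_{\Delta(R)}\}\otimes\{\text{proper subsets of }R\setminus R_{\Delta(R)}\}\otimes\{\sigma\subseteq B(R):|\sigma|\ge2\},$$
and by Lemma 3(c), (d) each piece is $\big((w-1-s)+(s-2)+2\big)$-good, that is, $(w-1)$-good. $\square$

Note where $s\ge3$ entered: with one-element intervals only, the proper subsets would be $(s-1)$-good, and $E^3$ would come out as $w$-good, with no saving.

## Copies of $W$, padding by $\Lambda$, and the proof of the Theorem

**Step 1: $m$ copies of $W$ give a family $E_U$ as in (5).** Let $U$ be the disjoint union of $m$ copies of $W$, and let $q=mw$, the number of its blocks. Its family of faces is $\Gamma_U=\Gamma_W^{\otimes m}$ (one factor per copy). Put $E_U=E_W^{\otimes m}\supseteq\Gamma_U$. By Lemma 9(ii) and Lemma 3(b), $E_U$ is $m(w-1)$-good, that is,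
$$E_U\text{ is }(q-m)\text{-good},\qquad q-m=q-N-1.$$
For $E_U\setminus\Gamma_U$, sort by the first copy in which the trace is not a face:
$$E_U\setminus\Gamma_U=\bigsqcup_{i=1}^m\Gamma_W^{\otimes(i-1)}\otimes Y_W\otimes E_W^{\otimes(m-i)}.$$
Since $\Gamma_W$ is $w$-good, Lemma 9 shows that the $i$-th piece is $k_i$-good with
$$k_i=(i-1)w+(w+1-s)+(m-i)(w-1)\le mw+1-s=q+1-s.$$
So $E_U\setminus\Gamma_U$ is $(q+1-s)$-good, and $q+1-s=q-N-1$.

**Step 2: padding.** Let $\ell=|U|$ and $p=(N+2)\ell+1$. Let $\Lambda=\Lambda_1\sqcup\dots\sqcup\Lambda_\ell$ with $|\Lambda_i|=p$, and put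
$$V=U\sqcup\Lambda,\qquad r=q+\ell,\qquad n=|V|.$$
So $V$ has $r$ blocks: $mw$ blocks of size $wt$ and $\ell$ blocks of size $p$. None of this depends on the field $K$. Let $\Gamma$, $J$, $I$ be as in Lemma 1 for this partition.

**Step 3: $J$ is $(r-N)$-good.** By Lemma 6 with $E=E_U$, $\alpha=q-m$, $\beta=q+1-s$, it suffices to check three numbers:

* $\alpha+\ell+1=q-m+\ell+1=r-N$;
* $\beta+\ell=q+1-s+\ell=r-N-1$;
* $|U|=\ell\le q+\ell-N=r-N$, as $q=mw\ge N$.

**Step 4: $f_{r-1}<f_r$.** By (3),
$$\frac{f_{r-1}}{f_r}=\frac{mw}{wt}+\frac{\ell}{p}=\frac{N+1}{N+2}+\frac{\ell}{(N+2)\ell+1}<\frac{N+1}{N+2}+\frac1{N+2}=1.$$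

**Step 5: conclusion.** By Lemma 1, $I$ is the product of squarefree Veronese ideals in the Theorem, it is nonzero and proper, and it is generated in the single degree $n-r$. Lemma 2(A) with Step 3 gives $\operatorname{sdepth}(S/I)\ge n-r+N$. Lemma 2(B) with Step 4 gives $\operatorname{sdepth}(I)\le n-r$, and Lemma 2(C) gives $\operatorname{sdepth}(I)\ge n-r$. This proves the Theorem. $\blacksquare$

In particular $\operatorname{sdepth}(S/I)\ge\operatorname{sdepth}(I)+N$. With $N=1$ the inequality (2) fails over every field; given a constant $c$, any $N>c$ contradicts $\operatorname{sdepth}(I)\ge\operatorname{sdepth}(S/I)-c$.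

*The numbers for $N=1$.* Here $m=2$, $s=t=3$, $d=10$, $w=1000$. The set $U$ has $q=2000$ blocks of size $3000$, so $\ell=|U|=6\,000\,000$ and $p=18\,000\,001$. Thus $r=6\,002\,000$, and $n=\ell+\ell p=6\,000\,000\cdot18\,000\,002=108\,000\,012\,000\,000$ variables.
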